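
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Weakly separated collections that no cubillage represents}


\begin{abstract}
Let $r$ be odd. A conjecture of Danilov, Karzanov and Koshevoy states that for $n>r+1$ every
weakly $r$-separated collection of subsets of $[n]$ of maximal size is the vertex set of
a w-membrane in the fragmentation of a cubillage on the cyclic zonotope $Z(n,r+2)$. We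
disprove this for every odd $r\ge 5$ and every $n\ge r+7$. Three local exchanges can be
performed on such a membrane two at a time, but not all three together; since weak
separation is a condition on pairs of sets, performing all three on the level of set
systems still gives a weakly separated collection of maximal size.
\end{abstract}

\section{The question}

Throughout, $[n]=\{1,\dots,n\}$, $X-Y$ is the set difference, and $X-a$, $X+a$ stand for
$X-\{a\}$, $X\cup\{a\}$. For $I,J\subseteq[n]$ we write $I<J$ if $\max I<\min J$.

\subsection{Weak separation}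

For disjoint $A,B\subseteq[n]$ let $k(A,B)$ be the least $k$ such that $A\cup B$ splits
into $k$ nonempty intervals $I_1<\dots<I_k$ of the ordered set $A\cup B$ that lie
alternately in $A$ and in $B$. Thus $k(A,B)$ measures how strongly $A$ and $B$ interlace.

Let $r$ be odd. Two sets $X,Y\subseteq[n]$ are \emph{weakly $r$-separated} if, for
$A=X-Y$ and $B=Y-X$, one of the following holds:
\begin{itemize}
\item $k(A,B)\le r+1$;
\item $k(A,B)=r+2$, and the two end intervals $I_1,I_{r+2}$, which lie in the same
difference because $r+2$ is odd, lie in the difference coming from the set of smaller or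
equal size: if $I_1\subseteq X-Y$ then $|X|\le|Y|$, and if $I_1\subseteq Y-X$ then
$|Y|\le|X|$.
\end{itemize}
So $r+1$ intervals are always allowed, and $r+2$ are allowed only if the set that surrounds
the other is not the larger one. For $r=1$ this is the weak separation of Leclerc and
Zelevinsky.

A collection $\mathcal W\subseteq2^{[n]}$ is weakly $r$-separated if any two of its members
are. It is \emph{maximal by size} if it has the largest possible cardinality among all weakly
$r$-separated collections in $2^{[n]}$.

\subsection{Cubillages, fragments, w-membranes}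

Fix reals $t_1<\dots<t_n$ and put $\xi_i=(1,t_i,\dots,t_i^{d-1})\in\mathbb R^d$, where
$2\le d\le n$. The \emph{cyclic zonotope} is
\[
Z(n,d)=\Bigl\{\sum_i\lambda_i\xi_i:\ 0\le\lambda_i\le1\Bigr\}.
\]
The point $\sum_{i\in X}\xi_i$ is identified with the set $X\subseteq[n]$. As this
identification requires, whenever we speak of a cubillage we assume that the $t_i$ are such that
distinct subsets give distinct points; apart from this, ``arbitrary $t_i$'' means what it says. The
first coordinate of the point $X$ is $|X|$; we call $x_1$ the \emph{level}.

A \emph{cubillage} $Q$ on $Z(n,d)$ is a fine zonotopal tiling: a subdivision into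
$d$-dimensional parallelotopes (cubes), any two meeting in a common, possibly empty, face,
each of the form
\[
(X|p)=\sum_{i\in X}\xi_i+\Bigl\{\sum_{j\in p}\lambda_j\xi_j:\ 0\le\lambda_j\le1\Bigr\},
\qquad |p|=d,\quad X\subseteq[n]-p .
\]
We call $p$ the \emph{type} of the cube and use the same notation and word for
parallelotopes with fewer generators. $V(Q)$ is the set of vertices of the cubes of $Q$,
viewed as subsets of $[n]$.

The \emph{front side} $P^{fr}$ (\emph{rear side} $P^{rear}$) of a polytope $P$ is the union of
the facets seen from below (from above) in the direction of the last coordinate axis; facets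
parallel to that axis are excluded.

For $C=(X|p)$ and $0\le h\le d$ let $S_h(C)=C\cap\{x_1=|X|+h\}$; here $S_0(C)$ and $S_d(C)$ are
the bottom and the top vertex of $C$. The \emph{fragmentation} of $Q$, denoted
$\operatorname{Frag}(Q)$, cuts each cube $C$ by $S_1(C),\dots,S_{d-1}(C)$ into the $d$
\emph{fragments}
\[
\Delta_h(C)=C\cap\{|X|+h-1\le x_1\le|X|+h\},\qquad h=1,\dots,d .
\]
The vertices of fragments are vertices of cubes. Indeed, a vertex of the slab
$h-1\le\sum\lambda_j\le h$ of a unit cube has at most one coordinate outside $\{0,1\}$; if there were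
one, then one of the two slab inequalities would be tight, so $\sum\lambda_j$ would be an integer,
and the exceptional coordinate would be an integer too. For $\Delta=\Delta_h(C)$ put
\[
\Delta^{\downarrow}=\Delta^{fr}\cup S_{h-1}(C),\qquad
\Delta^{\uparrow}=\Delta^{rear}\cup S_h(C).
\]

The \emph{w-membranes} of $\operatorname{Frag}(Q)$ are the $(d-1)$-dimensional subcomplexes
obtained from $Z^{fr}(n,d)$ by finite sequences of \emph{raising flips}: if $M$ is a w-membrane
and $\Delta$ a fragment with $\Delta^{\downarrow}\subseteq M$, replace $\Delta^{\downarrow}$ in $M$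
by $\Delta^{\uparrow}$. $V(M)$ is the set of vertices of $M$, viewed as subsets of $[n]$. Since
vertices of fragments are vertices of cubes,
\begin{equation}\label{eq:VMVQ}
V(M)\subseteq V(Q).
\end{equation}

It is convenient to identify a polynomial $f=\sum_{l<d}c_lt^l$ with the linear functional
$z\mapsto\langle f,z\rangle=\sum_{l<d}c_lz_{l+1}$ on $\mathbb R^d$. Then
$\langle f,\xi_i\rangle=f(t_i)$, and the coefficient of $t^{d-1}$ in $f$ is the value of the
functional on the last unit vector. Since a nonzero polynomial of degree $<d$ has fewer than
$d$ roots, any $d$ of the $\xi_i$ are linearly independent. For $|q|=d-1$ the functionals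
vanishing on all $\xi_j$, $j\in q$, are the multiples of
\begin{equation}\label{eq:facet}
\tau_q=\prod_{j\in q}(t-t_j),
\end{equation}
whose coefficient of $t^{d-1}$ is $1$. So parallelotopes of type $q$ are transversal to the
last axis, and a facet of type $q$ of a $d$-dimensional polytope $P$ is in $P^{fr}$ if
$\langle\tau_q,\cdot\rangle$ attains its minimum over $P$ there, and in $P^{rear}$ if it attains its
maximum there.

\subsection{The conjecture and the result}

The link between the two notions is the following known fact, which we take, together with the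
problem, from \cite{DKK}. It is the only non-elementary result that we use without proof:
\begin{equation}\label{eq:known}
\parbox{0.84\textwidth}{\emph{for every cubillage $Q$ on $Z(n,r+2)$, $r$ odd, and every
w-membrane $M$ of $\operatorname{Frag}(Q)$, the collection $V(M)$ is weakly $r$-separated and
maximal by size.}}
\end{equation}
The conjecture is the converse.

\begin{conjecture}[\cite{DKK}]\label{conj}
Let $r$ be odd and $n>r+1$. Every maximal by size weakly $r$-separated collection
$\mathcal W\subseteq2^{[n]}$ is \emph{representable}: there are a cubillage $Q$ on $Z(n,r+2)$ and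
a w-membrane $M$ of $\operatorname{Frag}(Q)$ with $V(M)=\mathcal W$.
\end{conjecture}

For $n\le r+1$ any two sets are weakly $r$-separated, as $k(A,B)\le n$. The next value of $n$, where
there is only one cube, illustrates the definitions.

\begin{example}[$n=r+2$]\label{ex:first}
Here $d=n$ and $Z(n,d)$ is a single cube. If $X,Y$ are not weakly $r$-separated, then
$k(A,B)=n$, so $X,Y$ are complementary and alternate, that is, they are
$X_{\rm odd}=\{1,3,\dots,r+2\}$ and $X_{\rm ev}=\{2,4,\dots,r+1\}$. These two are indeed not
weakly $r$-separated: $1\in X_{\rm odd}$ but $|X_{\rm odd}|>|X_{\rm ev}|$. So there are exactly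
two maximal by size collections, $2^{[n]}-\{X_{\rm odd}\}$ and $2^{[n]}-\{X_{\rm ev}\}$.

Both come from w-membranes. By \eqref{eq:facet} with $q=[n]-j$, and since
$\tau_q(t_j)$ has sign $(-1)^{d-j}$, the facet $\lambda_j=0$ of the cube is in front if $d-j$ is
even, and the facet $\lambda_j=1$ is in front if $d-j$ is odd. As $d$ is odd, the only vertex
on no front facet is $X_{\rm odd}$, and likewise the only one on no rear facet is $X_{\rm ev}$. So
$V(Z^{fr})=2^{[n]}-\{X_{\rm odd}\}$ and $V(Z^{rear})=2^{[n]}-\{X_{\rm ev}\}$. The flips through the
fragments $\Delta_1,\dots,\Delta_d$, in this order, lead from the w-membrane $Z^{fr}$ to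
$Z^{rear}$.
\end{example}

For $r=1$ the conjecture is known to hold. In general it does not.

\begin{theorem}\label{thm:main}
Let $r\ge5$ be odd and $n\ge r+7$. There is a maximal by size weakly $r$-separated collection
$\mathcal W\subseteq2^{[n]}$ that is not contained in $V(Q)$ for any cubillage $Q$ on
$Z(n,r+2)$, for any choice of $t_1<\dots<t_n$. In particular, by \eqref{eq:VMVQ}, $\mathcal W$ is
not representable, and Conjecture~\ref{conj} is false for these $r$ and $n$.
\end{theorem}

\subsection{The idea: three switches}

Weak separation is a condition on pairs; lying in one cubillage is a global condition. To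
separate them we construct six sets $X_1,X_1',X_2,X_2',X_3,X_3'$ of the same size $k$ and
families $\mathcal R,\mathcal B\subseteq 2^{[n]}$ with the following two properties.
\begin{itemize}
\item For every two-element $J\subset\{1,2,3\}$,
$\mathcal W_J=\mathcal R\cup\mathcal B\cup\{X'_i:i\in J\}\cup\{X_i:i\notin J\}$
is $V(M)$ for some w-membrane $M$.
\item No cubillage has all of $X_1',X_2',X_3'$ among its vertices.
\end{itemize}
Think of three switches, the $i$-th one exchanging $X_i$ for $X_i'$. Any two can be turned on
while the third stays off. Turning on all three gives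
$\mathcal W=\mathcal R\cup\mathcal B\cup\{X_1',X_2',X_3'\}$. It has the same cardinality as the
$\mathcal W_J$, and any two of its members lie together in some $\mathcal W_J$, so it is weakly
$r$-separated of maximal size. By the second property it is contained in no $V(Q)$.

Section~\ref{sec:obstruction} gives the obstruction, by a parity argument on cyclic
$0/1$-words, resting on two facts about cubillages that are proved in
Section~\ref{sec:facts}. Sections~\ref{sec:regular} and~\ref{sec:level} explain how to read off
the vertices of a regular cubillage from signs of divided differences, and produce a membrane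
that contains all its vertices of a given level. Sections~\ref{sec:data}--\ref{sec:levelk}
construct the switches. The proof is assembled in Section~\ref{sec:proof}.

Weak separation and maximality by size do not involve the $t_i$. So to construct
$\mathcal W$ we may choose the $t_i$ as we like; the obstruction is proved for arbitrary $t_i$.

\section{The obstruction}\label{sec:obstruction}

\subsection{Two facts about cubillages}

For a $(d+1)$-set $P\subseteq[n]$ and $i\in P$ put
$\pi_P(i)=\prod_{j\in P-i}(t_i-t_j)$. Taking every second element of $P$ splits $P$ into two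
\emph{alternating classes}; $P^+$ denotes the one containing $\max P$, and $P^-$ the other one. Thus
$\pi_P(i)>0$ iff $i\in P^+$. The sum $\sum_{i\in P}f(t_i)/\pi_P(i)$ is the coefficient of $t^d$ in the
polynomial of degree $\le d$ interpolating $f$ on $P$ (Lagrange), hence $0$ if $f$ is a polynomial of
degree $<d$. This means
\begin{equation}\label{eq:dep}
\sum_{i\in P}\xi_i/\pi_P(i)=0 ,
\end{equation}
and since any $d$ of the $\xi_i$ are independent, this is the only linear dependency among the
$\xi_i$, $i\in P$, up to a factor.

\begin{lemma}\label{lem:facts}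
Let $Q$ be a cubillage on $Z(n,d)$, for arbitrary $t_1<\dots<t_n$.
\begin{itemize}
\item[\textup{(S1)}] There are no $X,X^*\in V(Q)$ and $i_1<\dots<i_{d+1}$ lying alternately in
$X-X^*$ and $X^*-X$.
\item[\textup{(S2)}] For every $d$-subset $p\subseteq[n]$, $Q$ contains a cube of type $p$.
\end{itemize}
\end{lemma}

The proof is in Section~\ref{sec:facts}.

\subsection{Cyclic words with one defect}

Let $d$ be odd, let $m=d+2$, and let $F=\{a_1<\dots<a_m\}\subseteq[n]$; indices are taken mod
$m$. We write a subset $U\subseteq F$ as a cyclic $0/1$-word of length $m$, the $j$-th letter being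
$1$ iff $a_j\in U$. As $m$ is odd, the word cannot alternate all the way around. We say that $U$
has \emph{defect $j$} if $a_j,a_{j+1}$ have equal letters and every other cyclically consecutive
pair has different letters. For each $j$ there are exactly two words with defect $j$, complementary
to each other. If $U$ has defect $j$, then flipping the letter of $a_{j+1}$ moves the defect:
$U\triangle\{a_{j+1}\}$ has defect $j+1$.

For a cubillage $Q$ on $Z(n,d)$, the sets $X\cap F$, $X\in V(Q)$, are called the \emph{traces} of $Q$
on $F$. We say that defect $j$ \emph{occurs} if some trace has defect $j$, and that it is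
\emph{missing} otherwise.

\begin{lemma}\label{lem:defects}
Let $Q$ be a cubillage on $Z(n,d)$.
\begin{itemize}
\item[\textup{(i)}] At most one trace has defect $j$. If traces $U,U'$ have defects $j$ and
$j+1$, then $U'=U\triangle\{a_{j+1}\}$.
\item[\textup{(ii)}] At most one defect is missing.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A word with defect $j$, or one with defect $j+1$, alternates cyclically on the $d+1$ elements of
$F-a_{j+1}$, and there are only two such alternating patterns, complementary to each other. If
(i) fails, then two traces with defects in $\{j,j+1\}$ show different patterns, that is, they are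
complementary on $F-a_{j+1}$. As they alternate there, in particular in the linear order, this
contradicts (S1).

(ii) For each $j$, (S2) gives a cube of $Q$ of type $p=F-\{a_j,a_{j+1}\}$, say $(X|p)$.
Let $w=X\cap\{a_j,a_{j+1}\}$; then $w\cup v$ is a trace for every $v\subseteq p$. If $|w|=1$, then
every defect $j'\ne j$ occurs: the two words with defect $j'$ are complementary and
have different letters at $a_j,a_{j+1}$, so one of them agrees with $w$ on this pair. If
$|w|\in\{0,2\}$, then defect $j$ occurs, since one of the two words with defect $j$
agrees with $w$ on $\{a_j,a_{j+1}\}$. So if $|w|=1$ for some $j$, then at most this defect $j$ is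
missing; and if $|w|\ne1$ for all $j$, then no defect is missing.
\end{proof}

\subsection{The smallest case by hand}\label{sec:smallest}

Take $r=5$, so $d=7$ and $m=9$, and consider the words
\[
E_1=\mathbf{00}1010101,\qquad E_2=101\mathbf{00}1010,\qquad E_3=010101\mathbf{00}1 ,
\]
which have defects $1,4,7$ and are obtained from each other by rotation by $3$ places. In each, the
two equal letters are $0$. Suppose that $E_1$ and $E_2$ are traces of a cubillage and that
defects $2$ and $3$ occur. By Lemma~\ref{lem:defects}(i) the traces with defects $1,2,3,4$ are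
\[
0\,0\,1010101,\qquad 0\,1\,1010101,\qquad 01\,0\,010101,\qquad 010\,1\,10101 :
\]
at each step the defect moves one place to the right, and its two letters change from $00$ to $11$ or
back. After three steps, an odd number, the defect pair reads $11$, and the last word is the
complement of $E_2$, not $E_2$, a contradiction. So if $E_1$ and $E_2$ are traces, then defect $2$ or
$3$ is missing. By rotation, $E_2$ and $E_3$ together force defect $5$ or $6$ to be missing, and
$E_3$ and $E_1$ together force defect $8$ or $9$ to be missing. Only one defect can be missing, so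
$E_1,E_2,E_3$ are not all traces of one cubillage. But any two of them leave room for one missing
defect, so for pairs there is no contradiction; Section~\ref{sec:levelk} will show that each pair
does occur.

\subsection{The general statement}

\begin{proposition}\label{prop:obstruction}
Let $d\ge3$ be odd, $F\subseteq[n]$, $|F|=m=d+2$, and let $E_1,E_2,E_3\subseteq F$ have defects
$j_1<j_2<j_3$, where $a_{j_i},a_{j_i+1}\notin E_i$. If $j_2-j_1$ and $j_3-j_2$ are odd, then for
arbitrary $t_1<\dots<t_n$ no cubillage on $Z(n,d)$ has all of $E_1,E_2,E_3$ among its traces on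
$F$.
\end{proposition}

\begin{proof}
Suppose they are all traces. The cyclic distance $m-(j_3-j_1)$ from $j_3$ to $j_1$ is odd as
well, since $m$ is odd. Consider any of the three steps $j_1\to j_2$, $j_2\to j_3$, $j_3\to j_1$,
say $j\to j'$ of length $2l+1<m$, and let $E,E'$ be the given traces with defects $j,j'$. We claim
that a defect strictly between $j$ and $j'$ is missing. Otherwise Lemma~\ref{lem:defects}(i),
applied along the step, gives
\[
E'=E\triangle\{a_{j+1},a_{j+2},\dots,a_{j+2l+1}\},\qquad a_{j+2l+1}=a_{j'} .
\]
In $E$ the letter of $a_{j+1}$ is $0$, and the letters alternate along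
$a_{j+1},\dots,a_{j+2l+1}$, as the only equal pair is $a_j,a_{j+1}$. These are an odd number of
elements, so $a_{j'}\notin E$ and hence $a_{j'}\in E'$. But $a_{j'}\notin E'$ by assumption, a
contradiction.

So each of the three steps contains a missing defect strictly inside. They are distinct,
contradicting Lemma~\ref{lem:defects}(ii).
\end{proof}

\begin{remark}\label{rem:limits}
The oddness of $r$ enters through $m$ (defects exist) and $d+1$ (cyclic and linear alternation
agree on $d+1$ elements). If two of the $j_i$ were adjacent, the step between them would have no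
interior, and already these two $E_i$ would exclude each other. So we need three odd distances
$\ge3$ with sum $m=r+4$, hence $r+4\ge9$. This is where $r\ge5$ comes from.
\end{remark}

\section{Proof of the two facts}\label{sec:facts}

To prove Lemma~\ref{lem:facts} we delete the elements of $[n]$ one after another from the
cubillage, until only $d$ or $d+1$ are left. To control the deletion, we regard a cubillage as
a continuous section of a projection of cubes.

For $N\subseteq[n]$, $|N|\ge d$, let $\Xi:\mathbb R^N\to\mathbb R^d$,
$\Xi(\lambda)=\sum_{i\in N}\lambda_i\xi_i$, and $Z(N)=\Xi([0,1]^N)$. For $p\subseteq N$ and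
$X\subseteq N-p$ let $[X|p]$ be the face $1_X+[0,1]^p$ of $[0,1]^N$. A \emph{section over $N$} is a
continuous map $\Psi:Z(N)\to[0,1]^N$ with $\Xi\circ\Psi=\mathrm{id}$ whose image is a union of
$d$-dimensional faces $[X|p]$. For each face $[X|p]$ of this union, $\Psi$ is on $\Xi([X|p])$ the
inverse of the affine bijection $\Xi:[X|p]\to\Xi([X|p])$; the sets $\Xi([X|p])$ cover $Z(N)$.

The cubillage $Q$ defines a section $\Psi$ over $[n]$: on a cube $(X|p)$ let $\Psi$ be the affine
map onto $[X|p]$ inverse to $\Xi$. Two cubes meet in a common face; on a vertex $X'$ of it both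
definitions give $1_{X'}$, so they agree on the face. Hence $\Psi$ is well defined and continuous,
and its image is the union of the $[X|p]$ over all cubes $(X|p)$ of $Q$.

\medskip
\noindent\emph{Deletion.} Let $\Psi$ be a section over $N$, $|N|\ge d+1$, $i\in N$. Write
$\Psi=(\lambda_i,\Psi_{-i})$ and
\[
\theta(z)=\Xi(\Psi_{-i}(z))=z-\lambda_i(z)\xi_i\in Z(N-i).
\]

(a) \emph{$\theta:Z(N)\to Z(N-i)$ is onto.} Let $y\in Z(N-i)$. Then $y+s\xi_i\in Z(N)$ for
$0\le s\le1$, and the continuous function $s-\lambda_i(y+s\xi_i)$ is $\le0$ at $s=0$ and $\ge0$ at
$s=1$. At a zero $s$ of it, $\theta(y+s\xi_i)=y$.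

(b) \emph{If $\theta(z)=\theta(z')$, then $\Psi_{-i}(z)=\Psi_{-i}(z')$.} We have $z'=z+s\xi_i$ with
$s=\lambda_i(z')-\lambda_i(z)$, and we may assume $s\ge0$. The segment $[z,z']$ breaks into
finitely many segments, each lying in one set $\Xi([X|p])$ with $[X|p]$ in the image of $\Psi$. On
such a segment, if $i\in p$, then $\lambda_i$ has slope $1$ with respect to the parameter along
$\xi_i$ and $\Psi_{-i}$ is constant; if $i\notin p$, then $\lambda_i$ is constant. The total increase
of $\lambda_i$ is $s$, so all nondegenerate segments are of the first kind, and $\Psi_{-i}$ is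
constant on $[z,z']$.

By (a) and (b), $\Psi_{-i}=\Psi'\circ\theta$ for a unique map $\Psi':Z(N-i)\to[0,1]^{N-i}$. It is
continuous, because $\theta$ is a continuous surjection of compact Hausdorff spaces, hence a quotient
map. From $\Xi\Psi'\theta=\Xi\Psi_{-i}=\theta$ we get $\Xi\Psi'=\mathrm{id}$. The image of $\Psi'$ is
$\Psi_{-i}(Z(N))$, the projection of the image of $\Psi$ along the $i$-th coordinate. It is the union
of the $d$-faces $[X-i\,|\,p]$, for the faces $[X|p]$ in the image of $\Psi$ with $i\notin p$, and of
some $(d-1)$-faces (from $i\in p$). Applying $\Xi$, we see that the $d$-dimensional convex body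
$Z(N-i)$ is the union of a closed set, coming from the $d$-faces, and finitely many
$(d-1)$-dimensional polytopes. The closed set is then dense, so it is all of $Z(N-i)$. As $\Xi$ is
injective on the image of $\Psi'$, this image is the union of the $d$-faces alone. So $\Psi'$ is a
section over $N-i$.

Iterating, for every $N$ with $|N|\ge d$ we obtain a section $\Psi_N$ over $N$ whose image is the union
of the faces $[X\cap N\,|\,p]$ over the cubes $(X|p)$ of $Q$ with $p\subseteq N$. As the image of
$\Psi_N$ is also the projection to $[0,1]^N$ of the image of $\Psi$, it contains $1_{X\cap N}$ for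
every $X\in V(Q)$.

\begin{proof}[Proof of Lemma~\ref{lem:facts}]
(S2) Take $N=p$. The image of $\Psi_p$ is nonempty, so $Q$ has a cube of type $p$.

(S1) Suppose the contrary and let $P=\{i_1,\dots,i_{d+1}\}$. Then the image of $\Psi_P$ contains
both $1_{P^+}$ and $1_{P^-}$. By \eqref{eq:dep} the kernel of $\Xi:\mathbb R^P\to\mathbb R^d$ is spanned by
$\kappa=(1/\pi_P(i))_{i\in P}$, which is positive on $P^+$ and negative on $P^-$. Let $\rho$ be a
linear right inverse of $\Xi$. For $z\in Z(P)$ the set $\{s:\rho(z)+s\kappa\in[0,1]^P\}$ is an intersection of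
intervals whose ends are affine in $z$; so it is an interval $[s^-(z),s^+(z)]$ with $s^\pm$
continuous. If $z\in\operatorname{int}Z(P)=\Xi((0,1)^P)$, then the fiber over $z$ meets the open cube,
so $s^-(z)<s^+(z)$ and the fiber meets the boundary of the cube only in its two ends. The image of
$\Psi_P$ consists of $d$-faces of a $(d+1)$-cube, so it lies in the boundary. Hence
$\Psi_P(z)=\rho(z)+s(z)\kappa$ with $s(z)\in\{s^-(z),s^+(z)\}$, and by continuity and connectedness either
$s=s^+$ on all of $\operatorname{int}Z(P)$, or $s=s^-$ on all of it. But for small $\epsilon>0$ both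
$1_{P^+}-\epsilon\kappa$ and $1_{P^-}+\epsilon\kappa$ lie in $(0,1)^P$. So $1_{P^+}$ and $1_{P^-}$ lie over interior
points of $Z(P)$ and are an upper and a lower end of their fibers, respectively. They cannot both be
in the image of $\Psi_P$, a contradiction.
\end{proof}

\section{Regular cubillages and tests}\label{sec:regular}

We now turn to the construction. The cubillages that we need come from points
$(t_i,\omega_i)$ in the plane: the vertices are the sets of points that lie below the graph of some
polynomial of degree $<d$.

For $\omega\in\mathbb R^n$ and a $(d+1)$-set $P$, let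
\[
\omega[P]=\sum_{i\in P}\omega_i/\pi_P(i)
\]
be the divided difference; for a function $f$ on the line, $f[P]$ means $\omega[P]$ with
$\omega_i=f(t_i)$. As recalled before \eqref{eq:dep}, it is the coefficient of $t^d$ in the interpolation
polynomial of degree $\le d$. So $f[P]=0$ for polynomials $f$ of degree $<d$, and
\begin{equation}\label{eq:dd}
t^d[P]=1,\qquad t^{d+1}[P]=\sum_{j\in P}t_j ,
\end{equation}
the latter because $t^{d+1}-\prod_{j\in P}(t-t_j)$ interpolates $t^{d+1}$ on $P$. Call $\omega$
\emph{generic} if $\omega[P]\ne0$ for all $P$. Then every polynomial $f$ of degree $<d$ satisfies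
$f(t_i)=\omega_i$ for at most $d$ indices $i$.

Let $\omega$ be generic and $n>d$. For a $d$-set $p$ let $f_p$ be the polynomial of degree $<d$
interpolating $\omega$ on $p$, and $X_p=\{i\notin p:\omega_i<f_p(t_i)\}$. Consider the zonotope
$\sum_i[0,(\xi_i,\omega_i)]$ in $\mathbb R^{d+1}$. Its lower faces arise by minimizing
$\sum\lambda_i(\omega_i-f(t_i))$ for polynomials $f$ of degree $<d$: $\lambda_i=1$ if
$\omega_i<f(t_i)$, $\lambda_i=0$ if $\omega_i>f(t_i)$, and $\lambda_i$ is free if equality holds. At
most $d$ of the $\lambda_i$ are free, so all lower faces are parallelotopes; those of dimension $d$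
correspond to $f=f_p$, and those of dimension $0$ to polynomials $f$ with no equality. As the lower
faces of any polytope do, they project to a polyhedral subdivision. It is a cubillage $Q_\omega$ on
$Z(n,d)$, with exactly one cube $(X_p|p)$ of each type $p$, and
\[
V(Q_\omega)=\bigl\{\{i:\omega_i<f(t_i)\}:\ \deg f<d,\ f(t_i)\ne\omega_i\text{ for all }i\bigr\}.
\]

To decide whether $X\in V(Q_\omega)$ it suffices to look at $d+1$ points at a time. We say that a
$(d+1)$-set \emph{$P$ tests $X$} if $X\cap P\in\{P^+,P^-\}$. Let $c_\omega(P)=P^+$ if
$\omega[P]<0$, and $c_\omega(P)=P^-$ if $\omega[P]>0$. Since $\pi_P(i)>0$ iff $i\in P^+$, we have for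
$i\in P$
\begin{equation}\label{eq:c}
i\in c_\omega(P)\iff\omega[P]\cdot\pi_P(i)<0 .
\end{equation}

\begin{lemma}\label{lem:test}
$X\in V(Q_\omega)$ iff $X\cap P=c_\omega(P)$ for every $P$ that tests $X$.
\end{lemma}

\begin{proof}
Let $\sigma_i=1$ for $i\in X$ and $\sigma_i=-1$ otherwise. Then $X\in V(Q_\omega)$ iff the system
$\sigma_i(f(t_i)-\omega_i)>0$, $i\in[n]$, has a solution $f$ of degree $<d$. By the theorem of the
alternative for strict linear inequalities, it has none iff there is $\mu\ge0$, $\mu\ne0$, with
\[
\sum_i\mu_i\sigma_i\xi_i=0\qquad\text{and}\qquad\sum_i\mu_i\sigma_i\omega_i\ge0 .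
\]
The linear dependency $(\mu_i\sigma_i)$ is a sum of sign-conformal dependencies of minimal support,
and at least one summand satisfies the last inequality. So we may assume that
$(\mu_i\sigma_i)$ itself has minimal support. By \eqref{eq:dep} it is then a multiple of
$(1/\pi_P(i))_{i\in P}$ for some $(d+1)$-set $P$. For a positive multiple the conditions
say $X\cap P=P^+$ and $\omega[P]\ge0$, for a negative one $X\cap P=P^-$ and $\omega[P]\le0$. As
$\omega$ is generic, the system is unsolvable iff some $P$ tests $X$ and $X\cap P\ne c_\omega(P)$.
\end{proof}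

\section{A membrane through a full level}\label{sec:level}

The switches will be sets of one size $k$. The next proposition reduces the problem to level $k$ of
$Q_\omega$: the rest of the membrane it produces does not depend on $\omega$.

\begin{proposition}\label{prop:level}
Let $\omega$ be generic, $n>d$ and $1\le k\le n-1$. Then $\operatorname{Frag}(Q_\omega)$ has a w-membrane
$M$ with
\begin{gather*}
V(M)=\{X\in V(Q_\omega):|X|=k\}\cup\mathcal R_k,\\
\mathcal R_k=\{X\in V(Z^{rear}):|X|<k\}\cup\{X\in V(Z^{fr}):|X|>k\},
\end{gather*}
where $V(Z^{fr}),V(Z^{rear})$ are the sets of vertices of the facets of $Z=Z(n,d)$ in $Z^{fr}$,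
$Z^{rear}$. The family $\mathcal R_k$ does not depend on $\omega$.
\end{proposition}

\begin{proof}
We flip through all fragments below level $k$. We must see that this is possible, and
determine the vertices of the result.

\smallskip
\emph{Cells.} A facet of $Z$ is given by a nonzero functional $f$ vanishing on $d-1$ of the $\xi_j$;
being a polynomial of degree $<d$, it vanishes on no others, so the facet is a single
parallelotope of some type $q$, $|q|=d-1$. A facet of a cube lying in it has generators in the span
of $\xi_j$, $j\in q$, hence has type $q$ and equals it. So $Q_\omega$ does not subdivide the boundary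
of $Z$.

The $(d-1)$-cells of $\operatorname{Frag}(Q_\omega)$ are the slices $S_h(C)$, $1\le h\le d-1$, and the
$(d-1)$-dimensional intersections of facets of cubes with slabs $j-1\le x_1\le j$. The slices are
parallel to the last axis, the other cells are transversal to it by \eqref{eq:facet}. Each $(d-1)$-cell
$K$ lies in $\Delta^{\uparrow}$ for at most one fragment $\Delta=:K^-$, and in $\Delta^{\downarrow}$ for at
most one fragment $\Delta=:K^+$. For a slice $K=S_h(C)$ these are $\Delta_h(C)$ and
$\Delta_{h+1}(C)$; for the other cells they lie directly below and above $K$. Further, $K^-$ is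
missing iff $K\subseteq Z^{fr}$, and $K^+$ is missing iff $K\subseteq Z^{rear}$; they are not both missing.

The points $S_0(C)$ and $S_d(C)$ add nothing: if $C=(X|p)$ and $q=p-\max p$, then
$\tau_q(t_{\max p})>0$, so by \eqref{eq:facet} the facet $(X|q)$ through the bottom vertex is in
$C^{fr}$ and the facet $(X+\max p\,|\,q)$ through the top vertex is in $C^{rear}$. That is,
$S_0(C)\subset\Delta_1(C)^{fr}$ and $S_d(C)\subset\Delta_d(C)^{rear}$.

\smallskip
\emph{Acyclicity.} We say that $\Delta_h((X|p))$ lies in slab $|X|+h$. Write $\Delta\to\Delta'$ if
$\Delta=K^-$ and $\Delta'=K^+$ for some $K$. Then either $\Delta,\Delta'$ are consecutive fragments of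
one cube and the slab increases by $1$, or both lie in the same slab, in cubes $C,C'$ of
types $p,p'$ that share a facet, with $C$ below $C'$. For the second case consider
\[
\varphi(z)=\min\Bigl\{\sum\lambda_i\omega_i:\ \sum\lambda_i\xi_i=z,\ 0\le\lambda_i\le1\Bigr\}.
\]
This function is convex, and on the cube of type $p$ it equals $\langle f_p,z\rangle+\mathrm{const}$, because that
cube is the projection of the face minimizing $\sum\lambda_i\omega_i-\langle f_p,\sum\lambda_i\xi_i\rangle$.
Crossing the common facet upwards along the last axis, the derivative of $\varphi$ weakly increases.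
So the coefficient of $t^{d-1}$ weakly increases from $f_p$ to $f_{p'}$. If it stayed the same,
then the two affine functions, which agree on the common facet, transversal to the last axis,
would coincide. Thus $f_p=f_{p'}$ would interpolate $\omega$ on $p\cup p'$, which has at least $d+1$
elements since $Q_\omega$ has only one cube of each type. This contradicts genericity. So the
coefficient strictly increases. Ordering the fragments by slab and, within a slab, by the
coefficient of $t^{d-1}$ in $f_p$ (ties broken arbitrarily), we obtain a linear order
$\prec$ such that $\Delta\to\Delta'$ implies $\Delta\prec\Delta'$.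

\smallskip
\emph{Flips.} For a set $\mathcal I$ of fragments closed under $\to$-predecessors, let
$M_{\mathcal I}$ be the union of the cells $K$ such that $K^-$ is missing or in $\mathcal I$, and
$K^+$ is missing or not in $\mathcal I$. Then $M_\emptyset=Z^{fr}$. Let $\Delta\notin\mathcal I$ have all its
predecessors in $\mathcal I$. Every $(d-1)$-cell $K$ of $\Delta^{\downarrow}$ has
$K^+=\Delta\notin\mathcal I$ and $K^-$ missing or in $\mathcal I$. So $\Delta^{\downarrow}\subseteq
M_{\mathcal I}$, and these cells are not among those of $M_{\mathcal I\cup\{\Delta\}}$. Every cell $K$ with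
$K^-=\Delta$ has $K^+$ missing or not in $\mathcal I\cup\{\Delta\}$, as $\mathcal I$ is closed under
predecessors and $\Delta\notin\mathcal I$; so these cells are among those of
$M_{\mathcal I\cup\{\Delta\}}$ but not of $M_{\mathcal I}$. For all other cells nothing changes. So
$M_{\mathcal I\cup\{\Delta\}}$ arises from $M_{\mathcal I}$ by replacing $\Delta^{\downarrow}$ by
$\Delta^{\uparrow}$, which is a raising flip.

Adding all fragments in slabs $\le k$ in the order $\prec$ we reach a w-membrane $M$. Its cells are
\begin{itemize}
\item those with $K^-$ in a slab $\le k$ and $K^+$ in a slab $>k$; these are exactly the slices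
$S_h(C)$, $1\le h\le d-1$, at level $x_1=k$;
\item the cells of $Z^{fr}$ in slabs $>k$;
\item the cells of $Z^{rear}$ in slabs $\le k$.
\end{itemize}

\smallskip
\emph{Vertices.} By \eqref{eq:VMVQ} the vertices of $M$ at level $k$ are in $V(Q_\omega)$. Conversely,
as $0<k<n$, the set $Z\cap\{x_1=k\}$ is a $(d-1)$-dimensional convex set. It is covered
by the slices $S_h(C)$, $1\le h\le d-1$, at this level and finitely many points. The union of these
slices is closed and the convex set has no isolated points, so the slices cover it. Hence a vertex of
$Q_\omega$ at level $k$ lies in some such $S_h(C)$; it is a vertex of $C$, thus a vertex of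
$S_h(C)$, and belongs to $V(M)$.

The vertices of $M$ at levels $<k$ are vertices of $Z^{rear}$, and those at levels $>k$ are vertices
of $Z^{fr}$. All such vertices occur. Let $X$ be a vertex of a facet of $Z$ in $Z^{rear}$ with
$|X|<k$. It lies in a $(d-1)$-dimensional cell of this facet in slab $|X|$, if $X$ is the top of the facet,
or in slab $|X|+1$ otherwise, and both are $\le k$. Similarly, a vertex $X$ of a facet in $Z^{fr}$
with $|X|>k$ lies in a cell in slab $|X|+1$ if it is the bottom of the facet, or in slab $|X|$
otherwise, and both are $>k$.
\end{proof}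

\section{Frame, switches and guards}\label{sec:data}

From now on $r\ge5$ is odd, $n\ge r+7$, and
\[
r=2\delta-1,\qquad\delta\ge3,\qquad d=r+2=2\delta+1,\qquad m=r+4=d+2 .
\]
We need a set $F$ of size $m$ with three pairs $x_i,y_i$ of cyclic neighbors at odd distances, as
in Proposition~\ref{prop:obstruction}. Between $x_i$ and $y_i$ we place an extra element $s_i$ that
will operate the $i$-th switch. Put
\begin{gather*}
(x_1,s_1,y_1)=(1,2,3),\quad(x_2,s_2,y_2)=(5,6,7),\quad(x_3,s_3,y_3)=(9,10,11),\\
L=\{r+8,\dots,n\}\ (\text{possibly empty}),\qquad G=\{s_1,s_2,s_3\}\cup L,\\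
F=[n]-G=\{1,3,4,5,7,8,9,11,12,\dots,r+7\}.
\end{gather*}
So $|F|=m$; we call $F$ the \emph{frame} and the elements of $G$ the \emph{guards}. Listing $F$ as
$a_1<\dots<a_m$, the pairs $x_i,y_i$ are $a_{j_i},a_{j_i+1}$ with $j_1=1$, $j_2=4$, $j_3=7$. Let
\[
k=|G|+\delta=n-r-4+\delta ,
\]
so $1\le k\le n-1$. Cyclic terms for subsets of $[n]$ refer to the cyclic order $1,2,\dots,n,1$. For
$i=1,2,3$ let $M_i=F-\{x_i,y_i\}$, a set of size $d=2\delta+1$, and let
$w_1,\dots,w_{2\delta+1}$ be its elements in cyclic order starting just after $y_i$ (so the $w$'s
depend on $i$). Put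
\begin{gather*}
E_i=\{w_1,w_3,\dots,w_{2\delta+1}\},\qquad u_i=\{w_2,w_4,\dots,w_{2\delta}\},\qquad
P_i=M_i+s_i,\\
X_i=G\cup u_i,\qquad X_i'=(G-s_i)\cup E_i .
\end{gather*}
All six sets $X_i,X_i'$ have size $k$. See Figure~\ref{fig:wheel}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[gray] (0,0) circle (1);
\foreach \i in {1,3,5,8,11} \node[circle,draw,fill=white,inner sep=2pt] at ({90-30*\i}:1) {};
\foreach \i in {4,7,9,12} \node[circle,draw,fill=black,inner sep=2pt] at ({90-30*\i}:1) {};
\foreach \i in {2,6,10} \node[rectangle,draw,fill=white,inner sep=2.6pt] at ({90-30*\i}:1) {};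
\foreach \i in {1,...,12} \node at ({90-30*\i}:1.28) {\small \i};
\end{tikzpicture}
\caption{The case $r=5$, $n=12$. Round points form the frame $F$, squares are $s_1=2$, $s_2=6$,
$s_3=10$. The black points form $E_1$: along the frame they alternate with white ones except at the
white pair $x_1,y_1=1,3$ around $s_1$. The sets $E_2,E_3$ arise by turning $E_1$ clockwise by
$120^\circ$ and $240^\circ$. The set $P_1$ consists of all round points except $1,3$, together with
the square $2$.}
\label{fig:wheel}
\end{figure}

Since $d+1$ is even, the alternating classes of a $(d+1)$-set are determined by its cyclic order. In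
$P_i$ the cyclic order is $s_i,w_1,\dots,w_{2\delta+1}$, so its classes are $E_i$ and
$u_i+s_i$. As $X_i\cap P_i=u_i+s_i$ and $X_i'\cap P_i=E_i$, the set $P_i$ tests both $X_i$ and $X_i'$.
In fact $P_i=X_i\triangle X_i'$, so $X_i,X_i'$ interlace in $r+3$ intervals and are not weakly
$r$-separated; this is why each $\mathcal W_J$ must choose between them.

\emph{The six sets are distinct.} First, the $u_i$ are distinct: for $j\ne i$ the elements $x_j,y_j$
are consecutive in the list $w_1,\dots,w_{2\delta+1}$ of $M_i$, so one of them is in $u_i$, while
$u_j\cap\{x_j,y_j\}=\emptyset$. Thus the $X_i$ are distinct. They contain $G$, while $X_i'\cap G=G-s_i$.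

A simple exchange will be used several times.

\begin{lemma}\label{lem:exchange}
Let $P$ test $X$, let $y\notin P\cup X$, and let $v$ be the cyclic neighbor of $y$ in $P$ that does
not belong to $X$. Then $P-v+y$ tests $X$, and $X\cap(P-v+y)=X\cap P$.
\end{lemma}

\begin{proof}
The two cyclic neighbors of $y$ in $P$ are consecutive in $P$, so exactly one of them is
outside $X$. Both $v$ and $y$ are outside $X$, and $y$ takes the place of $v$ in the cyclic order.
\end{proof}

The $(d+1)$-subsets $P$ of $[n]$ are of three kinds:
\begin{itemize}
\item the \emph{frame sets} $P\subseteq F$; these are the sets $F-a$, $a\in F$;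
\item the \emph{switch sets} $P_1,P_2,P_3$;
\item the \emph{guarded sets}: all $P\notin\{P_1,P_2,P_3\}$ with $P\cap G\ne\emptyset$.
\end{itemize}
The heights $\omega$ will be obtained by lowering the guards, in such a way that for every guarded $P$
the lowering of one element $g(P)\in P\cap G$ dominates in $\omega[P]$. Then the class $c_\omega(P)$ is
the one containing $g(P)$, no matter which switches are on. For $s_i\in P$ let
$\nu_i(P)=|P\cap\{x_i,y_i\}|$. For a guarded set $P$ define its guard as follows:
\begin{itemize}
\item if $P\cap L\ne\emptyset$, then $g(P)=\min(P\cap L)$;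
\item otherwise $g(P)=s_i$, where $i$ is minimal with $s_i\in P$ and $\nu_i(P)\ge1$.
\end{itemize}

\emph{Such an $i$ exists.} Let $P\cap L=\emptyset$; note $|P|=|F|-1$. If $P\cap G=\{s_i\}$, then $P$
misses exactly two elements of $F$, and $\nu_i(P)=0$ would mean $P=P_i$. If $|P\cap G|=2$ or $3$, then
$P$ misses $3$ or $4$ elements of $F$, respectively, while the vanishing of all relevant $\nu_i(P)$ would require missing
$4$ or $6$.

\section{The heights}\label{sec:heights}

Let us see what is needed in order to have $X_i'\in V(Q_\omega)$ rather than $X_i$. The set $X_i'$ is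
tested by the switch set $P_i$ and by the frame sets $F-x_i$ and $F-y_i$, each time with trace $E_i$.
So $E_i$ must be the class $c_\omega(P)$ for each of these three sets $P$. If the switch is off, then
$c_\omega(P_i)$ must be the other class $u_i+s_i$.

On $F$ we let $\omega$ be a combination of $t^d$ and $t^{d+1}$; by \eqref{eq:dd} the number
$\omega[F-a]$ is then an affine function $\ell$ of $t_a$. The signs of $\ell$ near the three places
$T_i=t_{s_i}$ that give $c_\omega(F-x_i)=c_\omega(F-y_i)=E_i$ turn out to be $-,+,-$. An affine function
can realize any two of them, but not all three. This is the obstruction of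
Proposition~\ref{prop:obstruction} as seen by regular cubillages.

The guards are then lowered by positive amounts. The elements $x_i,y_i$ are placed extremely close to
$s_i$, so that the lowering of $s_i$ decides the sign of $\omega[P]$ as soon as $P$ contains $s_i$
together with $x_i$ or $y_i$. For $P=P_i$, however, the lowering of $s_i$ competes on equal terms
with $\ell(T_i)$, and its amount decides whether the $i$-th switch is on (small amount) or off (large
amount).

\begin{proposition}\label{prop:heights}
There are reals $t_1<\dots<t_n$, such that distinct subsets of $[n]$ give distinct points, and, for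
each two-element $J\subset\{1,2,3\}$, a generic $\omega=\omega^J\in\mathbb R^n$ with the following
properties:
\begin{itemize}
\item[\textup{(1)}] $g(P)\in c_\omega(P)$ for every guarded $P$;
\item[\textup{(2)}] $c_\omega(P_i)=E_i$ if $i\in J$, and $c_\omega(P_i)=u_i+s_i$ if $i\notin J$;
\item[\textup{(3)}] $c_\omega(F-x_i)=c_\omega(F-y_i)=E_i$ if $i\in J$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Choice of $t$ and $\ell$.} Fix reals $T_1<T_2<T_3$, and values of $t$ on
$[n]-\bigcup_i\{x_i,s_i,y_i\}$ in the right order relative to the $T_i$. For $\varepsilon_i\in(0,\varepsilon_0]$, where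
$\varepsilon_0<1$ is small, put
\[
t_{x_i}=T_i-\varepsilon_i,\qquad t_{s_i}=T_i,\qquad t_{y_i}=T_i+\varepsilon_i .
\]
Then $\Sigma_F=\sum_{j\in F}t_j$ does not depend on the $\varepsilon_i$. Let
$\Pi_i=\prod_{j\in M_i}(T_i-t_j)$. The numbers of elements of $M_1,M_2,M_3$ above $s_1,s_2,s_3$ are
$2\delta+1$, $2\delta-2$, $2\delta-5$, respectively, because $0,3,6$ of the $2\delta+1$ elements are below. So
\begin{equation}\label{eq:signs}
\operatorname{sgn}(\Pi_1,\Pi_2,\Pi_3)=(-,+,-).
\end{equation}
For each $J$ choose an affine function $\ell=\ell^J$ with $\ell(T_i)\Pi_i>0$ for the two indices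
$i\in J$, and with $\ell\ne0$ at $T_1,T_2,T_3$ and at the fixed values $t_j$, $j\in F$. This is
possible, since the affine functions with prescribed nonzero signs at two points form a nonempty
open set. Let $\varepsilon_0$ be so small that no $\ell^J$ vanishes on
$[T_i-\varepsilon_0,T_i+\varepsilon_0]$, $i=1,2,3$. Write
\[
\ell(T)=\alpha+\beta(\Sigma_F-T),\qquad \Theta(t)=\alpha t^d+\beta t^{d+1},
\]
so that $\Theta[P]=\alpha+\beta\sum_{j\in P}t_j$ by \eqref{eq:dd}. Put
\[
\omega_j=\Theta(t_j)\ (j\in F),\qquad\omega_{s_i}=\Theta(T_i)-e_i,\qquad
\omega_z=\Theta(t_z)-N_z\ (z\in L)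
\]
with positive $e_i,N_z$ chosen as follows.

\smallskip
\emph{Choice of $e_i$.} If $s_i\in P\subseteq F\cup\{s_1,s_2,s_3\}$ and $|P|=d+1$, then
\[
|\pi_P(s_i)|=\varepsilon_i^{\nu_i(P)}R\qquad\text{with } c_1\le R\le c_2,
\]
where $0<c_1<c_2$ do not depend on $P$ or on $\varepsilon_1,\varepsilon_2,\varepsilon_3\in(0,\varepsilon_0]$: $R$ is the product of the distances of
$T_i$ to the $t_j$ with $j\in P-\{x_i,s_i,y_i\}$. In particular, for $P=P_i$ we get
$c_1\le|\Pi_i|\le c_2$. Choose
\[
e_i=\tfrac12c_1|\ell(T_i)|\ \text{ for } i\in J,\qquad e_i=2c_2|\ell(T_i)|\ \text{ for } i\notin J .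
\]

\smallskip
\emph{Choice of $\varepsilon_i$ and $N_z$.} Let $e_{\min},e_{\max}>0$ be lower and upper bounds for all
$e_i$, over all $J$, and let $\Lambda$ be a bound for all $|\Theta[P]|$ with
$P\subseteq F\cup\{s_1,s_2,s_3\}$, over all $J$ and all $\varepsilon_i\le\varepsilon_0$. Choose first
$\varepsilon_3$, then $\varepsilon_2$, then $\varepsilon_1$ so small that
\begin{equation}\label{eq:eps}
\frac{e_{\min}}{c_2\varepsilon_i}>\Lambda+\frac{2e_{\max}}{c_1}\max\bigl(1,\max_{l>i}\varepsilon_l^{-2}\bigr)
\qquad(i=3,2,1),
\end{equation}
where for $i=3$ the inner maximum is omitted. Finally choose the $N_z$, in the order of decreasing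
$z\in L$, each so large that for all $P$ with $\min(P\cap L)=z$ the term $N_z/\pi_P(z)$ exceeds in
absolute value the sum of the absolute values of all other terms in \eqref{eq:omegaP} below.

\smallskip
\emph{Property} (1). For every $(d+1)$-set $P$,
\begin{equation}\label{eq:omegaP}
\omega[P]=\Theta[P]-\sum_{s_l\in P}\frac{e_l}{\pi_P(s_l)}-\sum_{z\in P\cap L}\frac{N_z}{\pi_P(z)} .
\end{equation}
Let $P$ be guarded. If $P\cap L\ne\emptyset$, the term of $g(P)$ dominates by the choice of the
$N_z$. If $P\cap L=\emptyset$ and $g(P)=s_i$, then $\nu_i(P)\ge1$, so the term of $s_i$ has absolute value at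
least $e_{\min}/(c_2\varepsilon_i)$. For $s_l\in P$ with $l<i$ we have $\nu_l(P)=0$ by the minimality of $i$, so its term is at
most $e_{\max}/c_1$ in absolute value; for $l>i$ the term is at most $e_{\max}\varepsilon_l^{-2}/c_1$. There are at
most two such other terms, so by \eqref{eq:eps} the term of $s_i$ dominates. In both cases
$\operatorname{sgn}\omega[P]=-\operatorname{sgn}\pi_P(g(P))\ne0$, and $g(P)\in c_\omega(P)$ by \eqref{eq:c}.

\smallskip
\emph{Property} (2). As $t_{x_i}+t_{y_i}=2T_i$, we have
$\Theta[P_i]=\alpha+\beta(\Sigma_F-2T_i+T_i)=\ell(T_i)$. Since $\pi_{P_i}(s_i)=\Pi_i$, this gives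
\[
\omega[P_i]\,\Pi_i=\ell(T_i)\Pi_i-e_i .
\]
For $i\in J$ we have $\ell(T_i)\Pi_i\ge c_1|\ell(T_i)|>e_i$, so the expression is positive and
$s_i\notin c_\omega(P_i)$ by \eqref{eq:c}. For $i\notin J$ we have $e_i>|\ell(T_i)\Pi_i|$, so it is
negative and $s_i\in c_\omega(P_i)$. As the classes of $P_i$ are $E_i$ and $u_i+s_i$, (2) follows. We
note that for $i\in J$
\begin{equation}\label{eq:samesign}
\operatorname{sgn}\omega[P_i]=\operatorname{sgn}\Pi_i=\operatorname{sgn}\ell(T_i).
\end{equation}

\smallskip
\emph{Property} (3). For $a\in F$, $\omega[F-a]=\Theta[F-a]=\alpha+\beta(\Sigma_F-t_a)=\ell(t_a)\ne0$. For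
$a\in\{x_i,y_i\}$ it has the sign of $\ell(T_i)$, which for $i\in J$ is the sign of $\omega[P_i]$ by
\eqref{eq:samesign}. The set $F-y_i$ (resp.\ $F-x_i$) arises from $P_i$ by replacing $s_i$ by its
neighbor $x_i$ (resp.\ $y_i$), which preserves the linear order. So $c_\omega(F-y_i)$ and
$c_\omega(F-x_i)$ occupy the same places as $c_\omega(P_i)=E_i$, and since $s_i\notin E_i$, both are equal
to $E_i$.

\smallskip
\emph{Genericity and distinctness.} We have seen $\omega[P]\ne0$ for guarded sets, switch sets and
frame sets, that is, for all $P$. Properties (1)--(3) depend only on the signs of the finitely many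
numbers $\omega^J[P]\ne0$, which do not change if $t$ is perturbed slightly while the three vectors
$\omega^J$ are kept. So we may choose $t$ outside the finitely many hyperplanes
$\sum_{i\in X}t_i=\sum_{i\in Y}t_i$, $X\ne Y$; then distinct subsets give distinct points.
\end{proof}

From now on $t$ and the $\omega^J$ are as in Proposition~\ref{prop:heights}, and only the properties stated there are used.

\section{Level $k$ of the three cubillages}\label{sec:levelk}

We determine the $k$-sets in $V(Q_{\omega^J})$ and show that they depend on $J$ only through the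
switches. For a $k$-set $X$ consider the condition
\begin{equation}\label{eq:guard}
g(P)\in X\quad\text{for every guarded } P \text{ that tests } X ,
\end{equation}
which does not involve $J$. If a guarded $P$ tests $X$, then $X\cap P$ and $c_\omega(P)$ are alternating
classes of $P$, and $g(P)\in c_\omega(P)$. So \eqref{eq:guard} says exactly that $X\cap P=c_\omega(P)$ for all
guarded $P$ that test $X$. It remains to understand the tests by switch sets and frame sets, where
$c_\omega$ may depend on $J$. The point is that, because of the size $k=|G|+\delta$, only the six special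
sets, among all $k$-sets satisfying \eqref{eq:guard}, are affected by them.

\begin{lemma}\label{lem:switch}
If a $k$-set $X$ satisfies \eqref{eq:guard} and $P_i$ tests $X$, then $X\in\{X_i,X_i'\}$.
\end{lemma}

\begin{proof}
\emph{Case $s_i\in X$.} Then $X\cap P_i=u_i+s_i$. Suppose $y\in G-X$. Then $y\notin P_i$, and by
Lemma~\ref{lem:exchange} the set $P=P_i-v+y$ tests $X$, where $v\in P_i-X\subseteq M_i$. Here
$P\cap G=\{s_i,y\}$, so $P$ is guarded, and $\nu_i(P)=0$, so $g(P)\ne s_i$. Hence $g(P)=y\notin X$,
contradicting \eqref{eq:guard}. So $G\subseteq X$, and $|X|=k$ gives $X=G\cup u_i=X_i$.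

\emph{Case $s_i\notin X$.} Then $X\cap P_i=E_i$. Suppose $y\in G-s_i$ and $y\notin X$, and let
$P=P_i-v+y$ be as in Lemma~\ref{lem:exchange}. If $v\ne s_i$, then $P\cap G=\{s_i,y\}$ is disjoint
from $X$, and $P$ is guarded, contradicting \eqref{eq:guard}. If $v=s_i$, then $P=M_i+y$; this is none
of $P_1,P_2,P_3$, so it is guarded with $g(P)=y\notin X$, again a contradiction. So
$G-s_i\subseteq X$, and $|X|=k$ gives $X=(G-s_i)\cup E_i=X_i'$.
\end{proof}

\begin{lemma}\label{lem:frame}
If a $k$-set $X$ satisfies \eqref{eq:guard} and some frame set tests $X$, then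
$X\in\{X_1',X_2',X_3'\}$.
\end{lemma}

\begin{proof}
Let $P\subseteq F$ test $X$. Then $|X\cap F|\ge|X\cap P|=\delta+1$, so $|X\cap G|<|G|$ and there is
$y\in G-X$. By Lemma~\ref{lem:exchange}, $P'=P-v+y$ tests $X$, and $P'\cap G=\{y\}$. If $P'$ were
guarded, then $g(P')=y\notin X$ would contradict \eqref{eq:guard}. So $P'=P_i$ for some $i$ and $y=s_i$.
By Lemma~\ref{lem:switch} and $s_i\notin X$ we get $X=X_i'$.
\end{proof}

Let $\mathcal B$ be the set of all $k$-sets other than $X_1,X_2,X_3,X_1',X_2',X_3'$ that satisfy
\eqref{eq:guard}. It does not depend on $J$.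

\begin{proposition}\label{prop:levelk}
$\{X\in V(Q_{\omega^J}):|X|=k\}=\mathcal B\cup\{X_i:i\notin J\}\cup\{X_i':i\in J\}$.
\end{proposition}

\begin{proof}
Let $\omega=\omega^J$. We use Lemma~\ref{lem:test}.

\emph{Sets $X$ different from all $X_j,X_j'$.} If $X\in V(Q_\omega)$, then \eqref{eq:guard} holds.
Conversely, if \eqref{eq:guard} holds, then by Lemmas~\ref{lem:switch} and~\ref{lem:frame} no switch
set and no frame set tests $X$, so $X\in V(Q_\omega)$.

\emph{The sets $X_i$.} Since $G\subseteq X_i$, \eqref{eq:guard} holds. No frame set tests $X_i$, as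
$|X_i\cap F|=|u_i|=\delta<\delta+1$. By Lemma~\ref{lem:switch}, $P_j$ does not test $X_i$ for $j\ne i$. The
set $P_i$ tests $X_i$ with trace $u_i+s_i$. So $X_i\in V(Q_\omega)$ iff $c_\omega(P_i)=u_i+s_i$, that is, iff
$i\notin J$.

\emph{The sets $X_i'$ with $i\notin J$.} $P_i$ tests $X_i'$ with trace $E_i\ne c_\omega(P_i)$, so
$X_i'\notin V(Q_\omega)$.

\emph{The sets $X_i'$ with $i\in J$.} We first verify \eqref{eq:guard}. Let $P$ be a guarded set that
tests $X_i'$. Since $g(P)\in P\cap G$ and $G-s_i\subseteq X_i'$, we only have to show $g(P)\ne s_i$.
This is clear if $s_i\notin P$. If $s_i\in P$, then $x_i,y_i\notin P$: otherwise $P$ would contain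
$x_i,s_i$ or $s_i,y_i$, two elements outside $X_i'$ with no element of $[n]$ in between, and
$X_i'\cap P$ would not be an alternating class of $P$. So $\nu_i(P)=0$, and $g(P)\ne s_i$ by the
definition of $g$. Hence \eqref{eq:guard} holds.

By Lemma~\ref{lem:switch}, $P_j$ does not test $X_i'$ for $j\ne i$. The set
$P_i$ tests it with trace $E_i=c_\omega(P_i)$. Finally, let a frame set $P$ test $X_i'$. Then
$X_i'\cap P$ consists of $\delta+1$ elements of $X_i'\cap F=E_i$, so it equals $E_i$, and the other
class of $P$ has one element in each cyclic gap of $E_i$. The gap between $w_{2l-1}$ and $w_{2l+1}$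
contains only $w_{2l}$ from $F$, for $l=1,\dots,\delta$, and the gap from $w_{2\delta+1}$ to $w_1$
contains only $x_i,y_i$ from $F$. So $P$ is $F-x_i$ or $F-y_i$, and $c_\omega(P)=E_i$ by
Proposition~\ref{prop:heights}(3). Hence $X_i'\in V(Q_\omega)$.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal R=\mathcal R_k$ be the family of Proposition~\ref{prop:level} for $d=r+2$. For each
two-element $J\subset\{1,2,3\}$, Propositions~\ref{prop:level} and~\ref{prop:levelk} show that
\[
\mathcal W_J=\mathcal R\cup\mathcal B\cup\{X_i:i\notin J\}\cup\{X_i':i\in J\}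
\]
is $V(M)$ for a w-membrane $M$ of $\operatorname{Frag}(Q_{\omega^J})$, where $Q_{\omega^J}$ is a cubillage
on $Z(n,r+2)$. By \eqref{eq:known}, $\mathcal W_J$ is weakly $r$-separated and maximal by size. Put
\[
\mathcal W=\mathcal R\cup\mathcal B\cup\{X_1',X_2',X_3'\}.
\]
Members of $\mathcal R$ have sizes different from $k$, and $\mathcal B$ contains none of the six
special sets, which are distinct. So $|\mathcal W|=|\mathcal R|+|\mathcal B|+3=|\mathcal W_J|$ is the
maximal size. Any two members of $\mathcal W$ involve at most two of $X_1',X_2',X_3'$, so they lie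
together in some $\mathcal W_J$, and are weakly $r$-separated. Thus $\mathcal W$ is a maximal by
size weakly $r$-separated collection.

Now let $t_1<\dots<t_n$ be arbitrary and suppose that $\mathcal W\subseteq V(Q)$ for a cubillage $Q$ on
$Z(n,r+2)$. Then $E_i=X_i'\cap F$, $i=1,2,3$, are traces of $Q$ on $F$. In the cyclic order of $F$,
starting after $y_i$, the letters of $E_i$ are $1,0,1,\dots,0,1$ on
$w_1,\dots,w_{2\delta+1}$, followed by $0,0$ on $x_i,y_i$. So $E_i$ has defect $j_i$, with
$a_{j_i},a_{j_i+1}=x_i,y_i\notin E_i$, where $j_1=1$, $j_2=4$, $j_3=7$. The differences $j_2-j_1=j_3-j_2=3$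
are odd, and Proposition~\ref{prop:obstruction} gives a contradiction.
\end{proof}

\section{The smallest instance, and limits of the method}

For $r=5$ and $n=12$ we have $d=7$, $\delta=3$, $k=6$, and the obstruction consists of
\[
X_1'=\{4,6,7,9,10,12\},\qquad X_2'=\{1,2,4,8,10,11\},\qquad X_3'=\{2,3,5,6,8,12\},
\]
whose traces on $F=\{1,3,4,5,7,8,9,11,12\}$ are the three words of Section~\ref{sec:smallest}. These
sets lie together in a maximal by size weakly $5$-separated collection in $2^{[12]}$, but in no
$V(Q)$ for a cubillage $Q$ on $Z(12,7)$.

The construction needs three pairs $x_i,y_i$ in the frame at odd distances $\ge3$; equivalently, the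
numbers of frame elements strictly between consecutive pairs are three odd positive
numbers with sum $m-6=r-2$. This requires $r\ge5$ (see Remark~\ref{rem:limits}), and the frame
together with the three elements $s_i$ requires $n\ge r+7$. So the method settles neither the case
$r=3$ nor, for $r\ge5$, the values $r+2\le n\le r+6$ (apart from the one-cube case $n=r+2$ described in
Example~\ref{ex:first}).

\begin{thebibliography}{9}
\bibitem{DKK}
Vladimir I. Danilov, Alexander V. Karzanov, Gleb A. Koshevoy,
\emph{The weak separation in higher dimensions},
arXiv:1904.09798 (2019).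
\end{thebibliography}

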